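# A bounded t-structure on a geometric phantom category

Throughout, $K$ is a field, $\Lambda$ denotes a finite-dimensional $K$-algebra, and $\mathrm{mod}\,\Lambda$ is the category of finite-dimensional left $\Lambda$-modules. For objects $E,F$ of a triangulated category with an enhancement, $\mathrm{RHom}(E,F)$ has cohomology $\mathrm{Hom}(E,F[i])$ in degree $i$. A dual vector space is written $V^*$.

## 1. Grothendieck groups, admissible subcategories, phantoms

**Definition (Grothendieck group).** For an essentially small triangulated category $\mathcal U$, the group $K_0(\mathcal U)$ is generated by symbols $[E]$ for objects $E$, with $[E]=[E']+[E'']$ for every distinguished triangle $E'\to E\to E''\to E'[1]$. For an abelian category one uses short exact sequences instead.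

Example: $K_0(\mathrm D^b(\mathrm{mod}\,\Lambda))\cong\mathbb Z^n$, where $n$ is the number of simple modules. The isomorphism sends a complex to the alternating sum of the composition multiplicities of its cohomology modules. In particular a nonzero module has a nonzero class.

**Definition (admissible subcategory).** A full triangulated subcategory $\mathcal C\subset\mathcal U$, closed under isomorphism, is *admissible* if its inclusion has a left and a right adjoint. For a full subcategory $\mathcal N$ write $\mathcal N^\perp=\{E:\mathrm{Hom}(\mathcal N,E)=0\}$ and ${}^\perp\mathcal N=\{E:\mathrm{Hom}(E,\mathcal N)=0\}$.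

Example: in $\mathrm D^b(\mathrm{coh}\,\mathbb P^1)$ the objects $V^\bullet\otimes\mathcal O$, with $V^\bullet$ a bounded graded finite-dimensional vector space, form an admissible subcategory. The right adjoint is $E\mapsto R\Gamma(E)\otimes\mathcal O$ and the left adjoint is $E\mapsto\mathrm{RHom}(E,\mathcal O)^*\otimes\mathcal O$. Its $K_0$ is $\mathbb Z$.

We use twice that an admissible $\mathcal C$ is closed under direct summands. It suffices to see $\mathcal C={}^\perp(\mathcal C^\perp)$. Let $E\in{}^\perp(\mathcal C^\perp)$. The right adjoint gives a triangle $C\to E\to E''\to C[1]$ with $C\in\mathcal C$, $E''\in\mathcal C^\perp$. The map $E\to E''$ is zero, so $C\cong E\oplus E''[-1]$. But $\mathrm{Hom}(C,E''[-1])=0$, so the summand $E''[-1]$ is zero and $E\cong C$.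

**Definition (phantoms).** Let $X$ be a quasi-compact, quasi-separated (qcqs) scheme, and let $\mathrm D^{\mathrm{perf}}(X)$ be its category of perfect complexes (for $X$ smooth projective over $K$ this is $\mathrm D^b(\mathrm{coh}\,X)$). A nonzero admissible subcategory $\mathcal C\subset\mathrm D^{\mathrm{perf}}(X)$ is a *geometric phantom category* if $K_0(\mathcal C)=0$, and a *geometric quasi-phantom category* if $K_0(\mathcal C)$ is a torsion group.

Non-example: every object of $\mathrm D^{\mathrm{perf}}(\mathrm{Spec}\,K)$ is a sum of shifts of $K$. A nonzero subcategory closed under shifts, sums and summands contains $K$, so it is everything, and its $K_0$ is $\mathbb Z$. A point carries no quasi-phantom.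

**Definition (exceptional sequence).** A sequence $(Y_1,\dots,Y_n)$ is *exceptional* if $\mathrm{RHom}(Y_i,Y_i)=K$ (in degree $0$) and $\mathrm{RHom}(Y_j,Y_i)=0$ for $j>i$.

Running example: let $\Lambda$ be the path algebra of $A\to B$. A module is a linear map $M_A\to M_B$. There are three indecomposables: $S_A=(K\to0)$, $S_B=(0\to K)$ and $P_A=(K\xrightarrow{1}K)$, with an exact sequence $0\to S_B\to P_A\to S_A\to 0$. Since $S_B$ is projective and $\mathrm{Hom}(S_B,S_A)=0$, the pair $(S_A,S_B)$ is exceptional. Here $\mathrm{Ext}^1(S_A,S_B)=K$, which the definition allows.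

## 2. t-structures, Serre subcategories, torsion pairs

**Definition (t-structure).** A *t-structure* (Beilinson–Bernstein–Deligne) on $\mathcal U$ is a pair of full subcategories $(\mathcal U^{\le0},\mathcal U^{\ge0})$ such that

1. $\mathrm{Hom}(E[1],F)=0$ for $E\in\mathcal U^{\le0}$, $F\in\mathcal U^{\ge0}$;
2. $\mathcal U^{\le0}[1]\subset\mathcal U^{\le0}$ (equivalently $\mathcal U^{\ge0}[-1]\subset\mathcal U^{\ge0}$);
3. every $E\in\mathcal U$ fits into a distinguished triangle $A\to E\to B\to A[1]$ with $A\in\mathcal U^{\le0}$ and $B\in\mathcal U^{\ge0}[-1]$.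

Put $\mathcal U^{\le n}=\mathcal U^{\le0}[-n]$ and $\mathcal U^{\ge n}=\mathcal U^{\ge0}[-n]$. The t-structure is *bounded* if every object lies in $\mathcal U^{\le b}\cap\mathcal U^{\ge a}$ for some $a\le b$.

Example: on $\mathrm D^b(\mathrm{mod}\,\Lambda)$ the complexes with cohomology in degrees $\le0$, respectively $\ge0$, form the standard bounded t-structure. Non-example: on any $\mathcal U\neq0$ the pair $(\mathcal U,0)$ is a t-structure, with triangles $E\to E\to0$, but it is not bounded. So only bounded t-structures are of interest.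

We use the following standard facts. The *heart* $\mathcal A=\mathcal U^{\le0}\cap\mathcal U^{\ge0}$ is abelian, and its short exact sequences are the triangles with all three terms in $\mathcal A$. There are truncation functors $\tau^{\le n},\tau^{\ge n}$ and cohomology functors $H^j_{\mathcal A}:\mathcal U\to\mathcal A$, which turn triangles into long exact sequences. If the t-structure is bounded, every $E$ is an iterated extension of the objects $H^j_{\mathcal A}(E)[-j]$, and $K_0(\mathcal A)\cong K_0(\mathcal U)$, with inverse $[E]\mapsto\sum_j(-1)^j[H^j_{\mathcal A}(E)]$.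

**Definition (length, noetherian, artinian).** An abelian category is a *length category* if every object has a finite composition series. It is *noetherian* (*artinian*) if ascending (descending) chains of subobjects of any object become stationary.

Examples: $\mathrm{mod}\,\Lambda$ is a length category. The category $\mathrm{coh}\,\mathbb P^1$ is noetherian but not artinian, because $\mathcal O\supset\mathcal O(-1)\supset\mathcal O(-2)\supset\cdots$.

**Definition (Serre subcategory).** A full subcategory $\mathcal S$ of an abelian category $\mathcal A$ is *Serre* if, for every exact $0\to E'\to E\to E''\to0$, one has $E\in\mathcal S$ if and only if $E',E''\in\mathcal S$. Then there is a quotient abelian category $\mathcal A/\mathcal S$ in which exactly the objects of $\mathcal S$ become zero.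

Example: for the quiver $A\to B$, the sums of copies of $S_B$ form a Serre subcategory, and $M\mapsto M_A$ identifies the quotient with vector spaces.

**Definition (torsion pair).** A *torsion pair* in $\mathrm{mod}\,\Lambda$ is a pair $(\mathcal T,\mathcal F)$ of full subcategories with $\mathrm{Hom}(\mathcal T,\mathcal F)=0$, such that every module $M$ has a submodule $tM\in\mathcal T$ with $M/tM\in\mathcal F$.

Example: for $A\to B$ take $\mathcal F=\mathrm{add}(S_B)$ and $\mathcal T=\mathrm{add}(P_A,S_A)$. Here $\mathrm{Hom}(P_A,S_B)=\mathrm{Hom}(S_A,S_B)=0$ and every indecomposable lies in one of the two classes.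

## 3. Bounded t-structures on phantoms: what is asked and what holds

The question, from Yeqin Liu, "Geometric phantom categories do not admit Noetherian t-structures", arXiv:2503.02052 (2025), is: *can a geometric phantom or quasi-phantom category carry a bounded t-structure?* In plain words, a bounded t-structure reassembles $\mathcal C$ from an abelian category $\mathcal A$ with $K_0(\mathcal A)=K_0(\mathcal C)$. So we ask whether such a nonzero abelian category can have every class zero, or torsion, in its Grothendieck group. The answer is yes.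

**Theorem 1.** Let $K$ be a field with $|K|\ge3$. There are a smooth projective $K$-variety $X$ of dimension $19$ (a projective bundle over $\mathbb P^2\times\mathbb P^2\times\mathbb P^1$) and an admissible subcategory $0\ne\mathcal C\subset\mathrm D^{\mathrm{perf}}(X)$ with $K_0(\mathcal C)=0$ which admits a bounded t-structure.

It comes from a criterion about algebras and one explicit algebra.

**Theorem 2.** Let $\Lambda$ be a finite-dimensional $K$-algebra of finite global dimension with $n$ simple modules. Let $(Y_1,\dots,Y_n)$ be an exceptional sequence in $\mathcal D=\mathrm D^b(\mathrm{mod}\,\Lambda)$ consisting of *modules* with $\mathrm{Hom}(Y_i,Y_j)=0$ for $i\ne j$. Let $\mathcal N=\langle Y_1,\dots,Y_n\rangle$ be the thick subcategory they generate and $\mathcal C=\mathcal N^\perp\simeq\mathcal D/\mathcal N$. Then $\mathcal C$ is admissible in $\mathcal D$, $K_0(\mathcal C)=0$, and $\mathcal C$ has a bounded t-structure. Moreover $\mathcal C=0$ if and only if $Y_1,\dots,Y_n$ are the simple $\Lambda$-modules.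

Theorem 3, with complements and restrictions on every example, is stated in Section 12.

## 4. Length hearts, curves and hereditary algebras give nothing

**Length hearts.** Suppose $\mathcal A\ne0$ is a length category and the heart of a bounded t-structure on $\mathcal C$. By Jordan–Hölder, $K_0(\mathcal C)=K_0(\mathcal A)$ is free on the simple objects, so it is not torsion. A t-structure on a quasi-phantom must therefore have objects of infinite length in its heart.

**Curves.** Let $X$ be a smooth projective curve and $0\ne\mathcal C\subset\mathrm D^b(\mathrm{coh}\,X)$ admissible. Since $\mathrm{Ext}^{\ge2}$ vanishes on $\mathrm{coh}\,X$, every complex is the sum of its shifted cohomology sheaves. As $\mathcal C$ is closed under summands, it contains a nonzero sheaf $F$. The Hilbert polynomial $m\mapsto\chi(F(m))$ is additive, so it gives a homomorphism $K_0(\mathcal C)\to\mathbb Q[m]$. It is nonzero on $F$, since $\chi(F(m))=\dim H^0(F(m))>0$ for $m\gg0$. So $K_0(\mathcal C)$ is not torsion.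

**Hereditary algebras.** Suppose $\mathrm{gl.dim}\,\Lambda\le1$ in Theorem 2. Again every object of $\mathcal D$ is a sum of shifted modules. If $\mathcal C=\mathcal N^\perp$ were nonzero, it would contain a nonzero module $M$, and $K_0(\mathcal C)\to K_0(\mathcal D)=\mathbb Z^n$ would send $[M]$ to a nonzero vector, against $K_0(\mathcal C)=0$. So for hereditary $\Lambda$ the hypotheses force $\mathcal C=0$. For $A\to B$ one sees it directly: $\mathrm{Hom}(S_B,P_A)\neq0\neq\mathrm{Hom}(P_A,S_A)$, so the only pair of distinct indecomposables that is Hom-orthogonal in both directions is $\{S_A,S_B\}$, the simple modules. An interesting $\Lambda$ must have global dimension at least $2$.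

## 5. Restricting or dividing: where a length heart gets stuck

**Restricting the standard t-structure fails.** Let $X$ be smooth projective, let $\mathcal C\subset\mathrm D^{\mathrm{perf}}(X)$ be a quasi-phantom, and suppose the standard truncations of objects of $\mathcal C$ stay in $\mathcal C$. Take $0\ne E\in\mathcal C$ with $H^i(E)\ne0$. Then $H^i(E)[-i]=\tau^{\le i}\tau^{\ge i}E\in\mathcal C$, and the Hilbert polynomial of the nonzero sheaf $H^i(E)$ contradicts torsion of $K_0(\mathcal C)$, as above. For a phantom inside $\mathrm D^b(\mathrm{mod}\,\Lambda)$, dimension vectors give the same contradiction. Every nonzero object of such a phantom has at least two nonzero cohomology modules, and truncation leaves $\mathcal C$.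

**Dividing with a length heart fails.** The category $\mathcal C$ is also a quotient $\mathcal D/\mathcal N$, and a t-structure descends to a quotient when $\mathcal N$ consists of the objects whose cohomology lies in a Serre subcategory $\mathcal S$ of the heart $\mathcal H$ (Lemma 4 below). Suppose $\mathcal H$ is a length category and $\mathcal S\ne\mathcal H$. Pick a simple object $S_0\in\mathcal H$ not in $\mathcal S$. The number $\sum_j(-1)^j[H^j_{\mathcal H}(E):S_0]$ is additive on triangles of $\mathcal D$ and vanishes on $\mathcal N$, so it defines a homomorphism $K_0(\mathcal D/\mathcal N)\to\mathbb Z$ that takes the value $1$ on $S_0$. So $K_0(\mathcal D/\mathcal N)$ is not torsion.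

**What remains.** We want $\mathcal N$ generated by as many exceptional objects as $K_0(\mathcal D)$ has rank, so that nothing is left in $K_0$. We also want a heart $\mathcal H$ on $\mathcal D$ that is *not* a length category but in which these objects are simple, so that they span a Serre subcategory. If $Y_1,\dots,Y_n$ are distinct simple objects of some heart, then $\mathrm{Hom}(Y_i,Y_j)=0$ for $i\ne j$ and $\mathrm{Hom}(Y_i,Y_j[m])=0$ for $m<0$. The second condition is automatic for modules, so only Hom-orthogonality has to be assumed. The point is that for Hom-orthogonal modules with $\mathrm{End}(Y_i)=K$ such a heart always exists: tilt $\mathrm{mod}\,\Lambda$ at the torsion class generated by the $Y_i$.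

## 6. Bounded t-structures on Verdier quotients

**Lemma 4.** Let $\mathcal D$ be a triangulated category with a bounded t-structure with heart $\mathcal H$. Let $\mathcal S\subset\mathcal H$ be a Serre subcategory and $\mathcal N=\{E:H^j_{\mathcal H}(E)\in\mathcal S\ \forall j\}$. Then $\mathcal N$ is thick, and the essential images of $\mathcal D^{\le0},\mathcal D^{\ge0}$ form a bounded t-structure on $\mathcal D/\mathcal N$. An object of $\mathcal H$ becomes zero in $\mathcal D/\mathcal N$ if and only if it lies in $\mathcal S$.

**Step 1: $\mathcal N$ is thick.** Closure under shifts is clear. In a triangle with two terms in $\mathcal N$, each cohomology object of the third is an extension of a subobject of an object of $\mathcal S$ by a quotient of an object of $\mathcal S$, so it lies in $\mathcal S$. The cohomology of a direct summand is a direct summand of the cohomology.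

**Step 2: the formal axioms.** Shift-stability and boundedness pass to images. Every object of $\mathcal D/\mathcal N$ is an object of $\mathcal D$, and its truncation triangle in $\mathcal D$ is sent to a distinguished triangle of $\mathcal D/\mathcal N$.

**Step 3: orthogonality.** This is the only axiom with content, because $\mathcal D/\mathcal N$ has more morphisms than $\mathcal D$. Let $A\in\mathcal D^{\le-1}$, $B\in\mathcal D^{\ge0}$, and let a morphism $A\to B$ in $\mathcal D/\mathcal N$ be given by a roof $A\xleftarrow{s}A'\to B$ with $\mathrm{cone}(s)\in\mathcal N$. In the exact sequence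
$$H^{j-1}_{\mathcal H}(\mathrm{cone}(s))\to H^j_{\mathcal H}(A')\to H^j_{\mathcal H}(A)$$
the last term vanishes for $j\ge0$. So $H^j_{\mathcal H}(A')$ is a quotient of an object of $\mathcal S$ and lies in $\mathcal S$. Hence $\tau^{\ge0}A'\in\mathcal N$. By the octahedral axiom, the cone of the composite $\tau^{\le-1}A'\to A'\xrightarrow{s}A$ sits in a triangle with $\tau^{\ge0}A'$ and $\mathrm{cone}(s)$, so it lies in $\mathcal N$. The same morphism is therefore represented by $A\leftarrow\tau^{\le-1}A'\to B$, whose right leg is zero because $\mathrm{Hom}_{\mathcal D}(\mathcal D^{\le-1},\mathcal D^{\ge0})=0$. So the morphism is zero.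

**Step 4: the kernel.** As $\mathcal N$ is thick, it is the kernel of $\mathcal D\to\mathcal D/\mathcal N$. For $E\in\mathcal H$ the only cohomology object is $E$ itself, so $E\in\mathcal N$ if and only if $E\in\mathcal S$. $\square$

## 7. Tilting until given modules become simple

In this section $Y_1,\dots,Y_n$ are $\Lambda$-modules with $\mathrm{End}(Y_i)=K$ and $\mathrm{Hom}(Y_i,Y_j)=0$ for $i\ne j$. Put
$$\mathcal F=\{M:\mathrm{Hom}(Y_i,M)=0\ \forall i\},\qquad \mathcal T=\{M:\mathrm{Hom}(M,\mathcal F)=0\}.$$

**Step 1: this is a torsion pair.** The class $\mathcal T$ is closed under quotients and extensions, and every $Y_i$ lies in $\mathcal T$. A sum of two submodules in $\mathcal T$ is a quotient of their direct sum, so each $M$ has a largest submodule $tM\in\mathcal T$. Suppose some map $Y_i\to M/tM$ is nonzero. Its image is a quotient of $Y_i$, hence in $\mathcal T$. The preimage of the image in $M$ is an extension of it by $tM$, hence in $\mathcal T$, and it is strictly larger than $tM$, a contradiction. So $M/tM\in\mathcal F$.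

We note two consequences. First, $\mathcal T\cap\mathcal F=0$, since the identity of an object in both is zero. Second, a nonzero object of $\mathcal T$ is not in $\mathcal F$, so it receives a nonzero map from some $Y_j$.

**Step 2: the tilted heart (Happel–Reiten–Smalø).** With $H^i$ the standard cohomology, put
$$\mathcal D_{\mathcal H}^{\le0}=\{H^i(E)=0\ (i>0),\ H^0(E)\in\mathcal T\},\qquad \mathcal D_{\mathcal H}^{\ge0}=\{H^i(E)=0\ (i<-1),\ H^{-1}(E)\in\mathcal F\}.$$
This is a bounded t-structure. Shift-stability and boundedness are clear.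

For orthogonality let $E\in\mathcal D_{\mathcal H}^{\le0}[1]$ and $F\in\mathcal D_{\mathcal H}^{\ge0}$. Then $E$ has cohomology in degrees $\le-1$ with $H^{-1}(E)\in\mathcal T$, and $F$ has cohomology in degrees $\ge-1$ with $H^{-1}(F)\in\mathcal F$. So $\mathrm{Hom}(E,F)=\mathrm{Hom}(H^{-1}(E),H^{-1}(F))=0$.

For truncation, given $E$, let $A$ be the fiber of $\tau^{\le0}E\to H^0(E)\to H^0(E)/tH^0(E)$. The long exact sequence gives $H^i(A)=0$ for $i>0$ and $H^0(A)=tH^0(E)\in\mathcal T$. By the octahedral axiom, the cone $B$ of $A\to\tau^{\le0}E\to E$ sits in a triangle $H^0(E)/tH^0(E)\to B\to\tau^{\ge1}E\to$. Hence $H^i(B)=0$ for $i<0$ and $H^0(B)\in\mathcal F$, that is, $B\in\mathcal D_{\mathcal H}^{\ge0}[-1]$. The heart is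
$$\mathcal H=\{E: H^i(E)=0\ (i\ne-1,0),\ H^{-1}(E)\in\mathcal F,\ H^0(E)\in\mathcal T\}.\tag{1}$$
So $\mathcal T\subset\mathcal H$, $\mathcal F[1]\subset\mathcal H$, and $Y_i\in\mathcal H$.

Example: for the quiver $A\to B$ and the single module $Y=P_A$, we have $\mathrm{Hom}(P_A,M)=M_A$. So $\mathcal F=\mathrm{add}(S_B)$ and $\mathcal T=\mathrm{add}(P_A,S_A)$, and $\mathcal H$ has the indecomposables $P_A,S_A,S_B[1]$. Rotating $0\to S_B\to P_A\to S_A\to0$ gives an exact sequence $0\to P_A\to S_A\to S_B[1]\to0$ in $\mathcal H$. The simple module $S_A$ is no longer simple in $\mathcal H$. The non-simple module $P_A$ has become simple, by the next lemma.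

**Lemma 5.** Each $Y_i$ is a simple object of $\mathcal H$.

**Step 1: a subobject is a module in $\mathcal T$.** Let $0\to E\to Y_i\to G\to0$ be exact in $\mathcal H$ with $E\ne0$. We must show $G=0$. Since $H^{-2}(G)=0=H^{-1}(Y_i)$, the long exact sequence gives $H^{-1}(E)=0$. So $E$ is a module in $\mathcal T$, and as $H^1(E)=0$ there is an exact sequence of modules
$$0\to H^{-1}(G)\to E\xrightarrow{f}Y_i\to H^0(G)\to0.\tag{2}$$

**Step 2: $f$ is onto.** If $f=0$, then $E\cong H^{-1}(G)\in\mathcal T\cap\mathcal F=0$, a contradiction. So $I=\mathrm{im}\,f\neq0$, and $I\in\mathcal T$ as a quotient of $E$. There is a nonzero map $Y_j\to I\subset Y_i$. By Hom-orthogonality $j=i$, and by $\mathrm{End}(Y_i)=K$ the composite $Y_i\to Y_i$ is an isomorphism. So $I=Y_i$ and $H^0(G)=0$.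

**Step 3: $f$ is injective.** As $0\ne E\in\mathcal T$, there is a nonzero $g:Y_j\to E$. If $fg=0$, then $g$ factors through $\ker f=H^{-1}(G)\in\mathcal F$, so $g=0$, a contradiction. So $fg\ne0$, hence $j=i$ and $fg$ is invertible. Therefore $f$ splits and $E\cong Y_i\oplus H^{-1}(G)$. As a quotient of $E$, the module $H^{-1}(G)$ lies in $\mathcal T$, and it lies in $\mathcal F$, so it is zero. Thus $G=0$. $\square$

## 8. Proof of Theorem 2

We first recall the standard facts on exceptional sequences, with proof.

**Lemma 6 (Bondal).** Let $\mathcal U$ be a $K$-linear (enhanced) triangulated category in which all $\mathrm{RHom}(E,F)$ have finite total dimension, let $(Y_1,\dots,Y_n)$ be exceptional, and let $\mathcal N$ be the thick subcategory it generates. Then $\mathcal N$ is admissible and $K_0(\mathcal N)=\bigoplus_i\mathbb Z[Y_i]$. The composite $\mathcal N^\perp\to\mathcal U\to\mathcal U/\mathcal N$ is an equivalence, the inclusion of $\mathcal N^\perp$ has a left adjoint, and $K_0(\mathcal U)\cong K_0(\mathcal N)\oplus K_0(\mathcal N^\perp)$.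

*Proof.* Let $\mathcal N_0$ be the triangulated subcategory generated by the $Y_i$. Given $E_0=E$, form triangles
$$\mathrm{RHom}(Y_n,E_0)\otimes Y_n\to E_0\to E_1\to,\qquad \mathrm{RHom}(Y_{n-1},E_1)\otimes Y_{n-1}\to E_1\to E_2\to,\ \dots$$
with evaluation maps. Since $\mathrm{RHom}(Y_n,Y_n)=K$, we get $E_1\in Y_n^\perp$. Next, $E_2\in Y_{n-1}^\perp$, and $E_2\in Y_n^\perp$ because $E_1$ and $Y_{n-1}$ are in $Y_n^\perp$. Continuing, $E_n$ is orthogonal to all $Y_i$, and the fiber $N_E$ of $E\to E_n$ lies in $\mathcal N_0$. So there is a triangle $N_E\to E\to C_E\to$ with $N_E\in\mathcal N_0$ and $C_E=E_n\in\mathcal N_0^\perp=\mathcal N^\perp$. Such a triangle is functorial. Thus $E\mapsto N_E$ is right adjoint to the inclusion of $\mathcal N_0$, and $E\mapsto C_E$ is left adjoint to the inclusion of $\mathcal N^\perp$. As in Section 1, $\mathcal N_0$ is closed under summands, so $\mathcal N=\mathcal N_0$. The left adjoint of the inclusion of $\mathcal N$ is obtained dually, from the coevaluations $E\to\mathrm{RHom}(E,Y_i)^*\otimes Y_i$ taken in the order $i=1,\dots,n$.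

For $E\in\mathcal N$ we have $C_E=0$, and the construction shows that the $[Y_i]$ generate $K_0(\mathcal N)$. They are independent because the matrix of $\chi(Y_i,Y_j)=\sum_m(-1)^m\dim\mathrm{Hom}(Y_i,Y_j[m])$ is unitriangular.

In $\mathcal U/\mathcal N$ each $E$ is isomorphic to $C_E$, so the composite is essentially surjective. If $F\in\mathcal N^\perp$ and $s:E'\to E$ has cone in $\mathcal N$, then $\mathrm{Hom}(E,F)\to\mathrm{Hom}(E',F)$ is bijective. So every roof $E\xleftarrow{s}E'\to F$ equals a unique morphism $E\to F$, and the composite is fully faithful. Finally $[E]\mapsto([N_E],[C_E])$ is inverse to the map $K_0(\mathcal N)\oplus K_0(\mathcal N^\perp)\to K_0(\mathcal U)$ induced by the inclusions. $\square$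

Now let $\Lambda$, $(Y_i)$, $\mathcal D$, $\mathcal N$, $\mathcal C$ be as in Theorem 2, and let $\mathcal H$ be the heart (1).

**Step 1: $\mathcal N$ is cut out by a Serre subcategory of $\mathcal H$.** Let $\mathcal S\subset\mathcal H$ consist of the objects of finite length whose composition factors are among the $Y_i$. By Lemma 5 the $Y_i$ are simple in $\mathcal H$, so $\mathcal S$ is Serre. We claim
$$\mathcal N=\{E:H^j_{\mathcal H}(E)\in\mathcal S\ \forall j\}.\tag{3}$$
The right side is thick by Lemma 4 and contains the $Y_i$, so it contains $\mathcal N$. Conversely, an object of the right side is an iterated extension of the shifts $H^j_{\mathcal H}(E)[-j]$, and each of these is an iterated extension of shifts of the $Y_i$. So it lies in $\mathcal N$.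

**Step 2: the t-structure.** By (3) and Lemma 4, $\mathcal D/\mathcal N$ has a bounded t-structure. By Lemma 6, which applies because finite global dimension makes all $\mathrm{RHom}$ finite-dimensional, $\mathcal C=\mathcal N^\perp\simeq\mathcal D/\mathcal N$. So $\mathcal C$ has a bounded t-structure.

**Step 3: admissibility.** Lemma 6 gives the left adjoint of $\mathcal C\hookrightarrow\mathcal D$. For the right adjoint, recall that $\mathcal D$ has a Serre functor $\mathbb S$, an autoequivalence with $\mathrm{Hom}(E,F)^*\cong\mathrm{Hom}(F,\mathbb SE)$, because $\Lambda$ has finite global dimension. Then $\mathrm{Hom}(E,\mathcal N)=0$ if and only if $\mathrm{Hom}(\mathcal N,\mathbb SE)=0$, so $\mathbb S({}^\perp\mathcal N)=\mathcal N^\perp$. Since $\mathcal N\hookrightarrow\mathcal D$ has a left adjoint, the dual of the triangle construction shows that ${}^\perp\mathcal N\hookrightarrow\mathcal D$ has a right adjoint. Transporting it by $\mathbb S$, so does $\mathcal C\hookrightarrow\mathcal D$.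

**Step 4: $K_0(\mathcal C)=0$.** By Lemma 6, $\mathbb Z^n\cong K_0(\mathcal D)\cong K_0(\mathcal N)\oplus K_0(\mathcal C)\cong\mathbb Z^n\oplus K_0(\mathcal C)$. So $K_0(\mathcal C)$ is a direct summand of $\mathbb Z^n$ of rank $0$, hence zero.

**Step 5: when $\mathcal C=0$.** If $\mathcal C=0$, then $\mathcal N=\mathcal D$, and (3) gives $\mathcal H=\mathcal S$. Objects of $\mathcal S$ are iterated extensions of the modules $Y_i$, so their cohomology is concentrated in degree $0$: they are modules. But $\mathcal F[1]\subset\mathcal H$, so $\mathcal F=0$. Then $\mathcal T=\mathrm{mod}\,\Lambda$ and $\mathcal H=\mathrm{mod}\,\Lambda$. By Lemma 5 the $Y_i$ are $n$ simple modules, pairwise non-isomorphic by Hom-orthogonality, hence all the simple modules. Conversely, the simple modules generate $\mathcal D$, so if the $Y_i$ are the simple modules, then $\mathcal N=\mathcal D$ and $\mathcal C=0$. $\square$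

What is left is to find an algebra with $n$ simple modules and $n$ Hom-orthogonal modules, not the simple ones, that form an exceptional sequence.

## 9. An algebra with four vertices and nine relations

Fix $\lambda\in K\setminus\{0,1\}$, which exists because $|K|\ge3$. Take the quiver with vertices $A,B,C,D$ and twelve arrows ($i=0,1,2$)
$$a_i:A\to B,\quad b_i:A\to C,\quad c_i:B\to D,\quad d_i:C\to D.$$
For $k,j\in\{1,2\}$, with $\bar1=2$, $\bar2=1$, impose nine relations, one for each product $d_ib_j$:
$$\begin{aligned}
(00)\quad& d_0b_0=c_0a_0,\\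
(k0)\quad& d_kb_0=c_0a_k+c_ka_k,\qquad& (kk)\quad& d_kb_k=c_0a_k+\lambda c_ka_k,\\
(0j)\quad& d_0b_j=c_ja_0+c_ja_{\bar j},\qquad& (\bar jj)\quad& d_{\bar j}b_j=c_ja_0+\lambda c_ja_{\bar j}.
\end{aligned}\tag{4}$$
Let $\Lambda$ be the quotient of the path algebra. Write the relations as $d_ib_j=\sum_{k,l}R^{kl}_{ij}c_la_k$. Since each relation eliminates one $d_ib_j$, the nine elements $c_la_k$ form a basis of $e_D\Lambda e_A$, and $\dim\Lambda=4+12+9=25$. A left module is a representation $M=(M_A,M_B,M_C,M_D)$. Put $P_v=\Lambda e_v$, so that $\mathrm{Hom}(P_v,M)=M_v$ and $P_D=Ke_D$. There are four simple modules $S_A,S_B,S_C,S_D$.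

**Lemma 7.** For every $M$ there is an exact complex
$$0\to \bigoplus_{(ij)}P_D\otimes M_A\xrightarrow{\partial_2}\bigoplus_{\alpha:v\to w}P_w\otimes M_v\xrightarrow{\partial_1}\bigoplus_vP_v\otimes M_v\to M\to0,$$
with sums over the nine relations, the twelve arrows and the four vertices. The last map is the action, $\partial_1(x\otimes m)_\alpha=x\alpha\otimes m-x\otimes\alpha m$, and for a relation $r=\sum r_{\beta\alpha}\beta\alpha$
$$\partial_2(x\otimes m)_r=\sum r_{\beta\alpha}\big[(x\beta\otimes m)_\alpha+(x\otimes\alpha m)_\beta\big].$$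

**Step 1: it is a complex.** The action kills $xα\otimes m-x\otimes αm$. Further, $\partial_1\partial_2(x\otimes m)_r=\sum r_{\beta\alpha}[x\beta\alpha\otimes m-x\beta\otimes\alpha m+x\beta\otimes\alpha m-x\otimes\beta\alpha m]=xr\otimes m-x\otimes rm=0$, since $r$ is zero in $\Lambda$ and acts by zero on $M$.

**Step 2: exactness at the vertices $A,B,C$.** Apply $e_A$: the complex is $M_A\xrightarrow{\cong}M_A$. Apply $e_B$: it is
$$0\to K^3\otimes M_A\to(K^3\otimes M_A)\oplus M_B\to M_B\to0,$$
where the first map is the identity in the first component and minus the action of $(a_0,a_1,a_2)$ in the second, and the second map is (action, identity). The kernel of the second map is $\{(u,-\mathrm{act}(u))\}$, which is the image of the injective first map. The vertex $C$ is the same with $b$ in place of $a$.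

**Step 3: exactness at $D$.** Filter by subcomplexes: first the terms involving $M_D$, then also those involving $M_B,M_C$, then all. In $\partial_1,\partial_2$ the summands $x\otimes\alpha m$ go down in the filtration, and the summands $x\alpha\otimes m$, $x\beta\otimes m$ stay in the same layer. The first graded piece is $M_D\xrightarrow{\cong}M_D$. The second consists of $\bigoplus_lM_B\xrightarrow{\cong}\langle c_l\rangle\otimes M_B$ and $\bigoplus_iM_C\xrightarrow{\cong}\langle d_i\rangle\otimes M_C$. The third is
$$0\to K^9\otimes M_A\to\big(\langle c_l\otimes a_k\rangle\oplus\langle d_i\otimes b_j\rangle\big)\otimes M_A\to e_D\Lambda e_A\otimes M_A\to0.$$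
Its first map sends the basis vector of $(ij)$ to $d_i\otimes b_j-\sum R^{kl}_{ij}c_l\otimes a_k$, so it is injective. Its second map is multiplication, so it is surjective. The composite is zero and $9-18+9=0$, so it is exact. A finitely filtered complex with exact graded pieces is exact. $\square$

So $\mathrm{gl.dim}\,\Lambda\le2$. Since $\mathrm{Hom}(P_w\otimes M_v,N)=\mathrm{Hom}_K(M_v,N_w)$, $\mathrm{RHom}(M,N)$ is computed by a complex $\mathcal K^0\to\mathcal K^1\xrightarrow{\delta}\mathcal K^2$. Here $\mathcal K^0=\bigoplus_v\mathrm{Hom}(M_v,N_v)$, the term $\mathcal K^1$ consists of tuples of linear maps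
$$\xi_k:M_A\to N_B,\quad\eta_j:M_A\to N_C,\quad\zeta_l:M_B\to N_D,\quad\theta_i:M_C\to N_D$$
(one for each arrow $a_k,b_j,c_l,d_i$), and $\mathcal K^2=\mathrm{Hom}(M_A,N_D)^9$. By the formula for $\partial_2$, $\delta$ is the linearization of the relations:
$$\begin{aligned}
T_{00}&=\theta_0b_0+d_0\eta_0-\zeta_0a_0-c_0\xi_0\\
T_{k0}&=\theta_kb_0+d_k\eta_0-\zeta_0a_k-c_0\xi_k-\zeta_ka_k-c_k\xi_k\\
T_{kk}&=\theta_kb_k+d_k\eta_k-\zeta_0a_k-c_0\xi_k-\lambda\zeta_ka_k-\lambda c_k\xi_k\\
T_{0j}&=\theta_0b_j+d_0\eta_j-\zeta_ja_0-c_j\xi_0-\zeta_ja_{\bar j}-c_j\xi_{\bar j}\\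
T_{\bar jj}&=\theta_{\bar j}b_j+d_{\bar j}\eta_j-\zeta_ja_0-c_j\xi_0-\lambda\zeta_ja_{\bar j}-\lambda c_j\xi_{\bar j}
\end{aligned}\tag{5}$$
where $a,b$ act in $M$ and $c,d$ act in $N$. So $\mathrm{Ext}^2(M,N)=\mathrm{coker}\,\delta$ and $\mathrm{Ext}^{\ge3}=0$. With $m_v=\dim M_v$, $n_v=\dim N_v$,
$$\chi(M,N)=\sum_vm_vn_v-3(m_An_B+m_An_C+m_Bn_D+m_Cn_D)+9m_An_D.\tag{6}$$

**Why not simply commuting relations?** Each relation $(ij)$ in (4) contains $c_ja_i$ with coefficient $1$ or $\lambda$. The simplest choice would be $d_ib_j=c_ja_i$ for all $i,j$. The proof of Lemma 7 works for any coefficients $R^{kl}_{ij}$, so (6) is unchanged, and $\delta$ becomes $T_{ij}=\theta_ib_j+d_i\eta_j-\zeta_ja_i-c_j\xi_i$. Take for both $M$ and $N$ the module $Y$ with dimension vector $(1,1,1,1)$ and $a_0=b_0=c_0=d_0=1$, all other arrows zero; it satisfies $d_ib_j=c_ja_i$. Then (6) gives $\chi(Y,Y)=4-12+9=1$, as one wants for an exceptional module. But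
$$T_{00}=\theta_0+\eta_0-\zeta_0-\xi_0,\quad T_{k0}=\theta_k-\xi_k,\quad T_{0j}=\eta_j-\zeta_j,\quad T_{kj}=0\ (k,j\in\{1,2\}).$$
So $\mathrm{Ext}^2(Y,Y)=K^4$ and $Y$ is not exceptional: the four components $T_{11},T_{22},T_{12},T_{21}$ are missed. In (4) the extra terms $c_0a_k$ in $(kk)$ and $c_ja_0$ in $(\bar jj)$ contribute $-c_0\xi_k$ and $-\zeta_ja_0$ to exactly these four components, and this repairs the defect for $Y$ (Section 11, first case).

## 10. Four Hom-orthogonal modules

In all cases $M_A=K$. Write $a_k$, $b_j$ for $a_k(1)$, $b_j(1)$. Dimension vectors are ordered $(A,B,C,D)$, $k,j$ run over $\{1,2\}$, and values not listed are $0$.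

* $Y_1$, dimension $(1,1,1,1)$: $a_0=b_0=c_0=d_0=1$.
* $Y_2$, dimension $(1,1,2,2)$, bases $e$; $f_1,f_2$; $g_1,g_2$: $a_0=e$, $b_j=f_j$, $c_je=g_j$, $d_0f_j=g_j$, $d_{\bar j}f_j=g_j$.
* $Y_3$, dimension $(1,2,1,2)$, bases $e_1,e_2$; $f$; $g_1,g_2$: $a_k=e_k$, $b_0=f$, $c_0e_k=\lambda g_k$, $c_ke_k=-g_k$, $d_kf=(\lambda-1)g_k$.
* $Y_4$, dimension $(1,2,2,4)$, bases $e_1,e_2$; $f_1,f_2$; $g_1,g_2,h_1,h_2$: $a_k=e_k$, $b_j=f_j$, $c_0e_k=g_k$, $c_ke_k=-g_k$, $c_je_{\bar j}=h_j$, $d_0f_j=h_j$, $d_kf_k=(1-\lambda)g_k$, $d_{\bar j}f_j=\lambda h_j$.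

**Proposition 8.** $(Y_1,Y_2,Y_3,Y_4)$ is an exceptional sequence of pairwise Hom-orthogonal, non-simple $\Lambda$-modules.

The proof occupies Steps 1–3 here and Step 4 in Section 11.

**Step 1: the relations (4) hold.**

* $Y_1$: the only nonzero composites are $d_0b_0=1=c_0a_0$.
* $Y_2$: here $a_1=a_2=b_0=c_0=0$ and $d_kf_k=0$. Relation $(0j)$ reads $g_j=c_je$, relation $(\bar jj)$ reads $g_j=c_je$, and the others read $0=0$.
* $Y_3$: here $a_0=b_1=b_2=d_0=0$ and $c_je_{\bar j}=0$. Relation $(k0)$ reads $(\lambda-1)g_k=\lambda g_k-g_k$, relation $(kk)$ reads $0=\lambda g_k-\lambda g_k$, and the others read $0=0$.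
* $Y_4$: here $a_0=b_0=0$. Relation $(00)$ reads $0=0$, $(k0)$ reads $0=g_k-g_k$, $(kk)$ reads $(1-\lambda)g_k=g_k-\lambda g_k$, $(0j)$ reads $h_j=h_j$, and $(\bar jj)$ reads $\lambda h_j=\lambda h_j$.

**Step 2: Hom-orthogonality.** Each $Y_i$ is generated by its one-dimensional space at $A$: the listed basis vectors at $B$ and $C$ are the values of the $a$'s and $b$'s, and those at $D$ are, up to sign, values of $c$'s on vectors at $B$. So a morphism $f:Y_i\to Y_j$ is determined by the scalar $f_A$, and $\mathrm{End}(Y_i)=K$. If $f_A\ne0$, an arrow out of $A$ that vanishes in $Y_i$ must vanish in $Y_j$. So the set of nonvanishing arrows out of $A$ for $Y_j$ is contained in that for $Y_i$. These sets are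
$$\{a_0,b_0\},\quad\{a_0,b_1,b_2\},\quad\{a_1,a_2,b_0\},\quad\{a_1,a_2,b_1,b_2\},$$
and none contains another. Hence $\mathrm{Hom}(Y_i,Y_j)=0$ for $i\ne j$.

**Step 3: the Euler form.** The dimension vectors are $(1,m,n,mn)$ with $(m,n)=(1,1),(1,2),(2,1),(2,2)$. By (6), $\chi\big((1,m,n,mn),(1,m',n',m'n')\big)$ equals
$$1+mm'+nn'+mnm'n'-3(m'+n'+mm'n'+nm'n')+9m'n'=\varepsilon(m,m')\,\varepsilon(n,n'),$$
where $\varepsilon(m,m')=1+mm'-3m'$. The values are $\varepsilon(1,1)=\varepsilon(2,2)=-1$, $\varepsilon(1,2)=-3$, $\varepsilon(2,1)=0$. So $\chi(Y_i,Y_i)=(-1)^2=1$. If $j>i$, then in at least one of the two coordinates $Y_j$ has the value $2$ and $Y_i$ the value $1$, so a factor $\varepsilon(2,1)=0$ occurs and $\chi(Y_j,Y_i)=0$.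

## 11. The groups $\mathrm{Ext}^2(Y_j,Y_i)$ for $j\ge i$

**Step 4: $\mathrm{Ext}^2(Y_j,Y_i)=0$ for $j\ge i$.** Put $M=Y_j$, $N=Y_i$. As $M_A=K$, $\mathcal K^2=N_D^9$, and we must show that $\delta$ is onto. We use one rule: *if a free parameter ranging over $N_D$ occurs in a component $T_r$ with nonzero coefficient and in no other component still under consideration, then $T_r$ and this parameter may be dropped without changing the cokernel.* Indeed, if $U\oplus V\to W\oplus W'$ is linear with $U\to W$ an isomorphism and $U\to W'$ zero, its cokernel is that of $V\to W'$. The vectors $\zeta_l(e)$, for $e$ in the basis of $M_B$, and $\theta_i(f)$, for $f$ in the basis of $M_C$, are free parameters in $N_D$.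

**Case $M=N=Y_1$.** All parameters are scalars, and (5) gives
$$T_{00}=\theta_0+\eta_0-\zeta_0-\xi_0,\quad T_{k0}=\theta_k-\xi_k,\quad T_{kk}=-\xi_k,\quad T_{0j}=\eta_j-\zeta_j,\quad T_{\bar jj}=-\zeta_j.$$
Choose $\xi_k$ and $\zeta_j$ to reach given $T_{kk},T_{\bar jj}$, then $\theta_k$, $\eta_j$, $\theta_0$ to reach the rest. So $\delta$ is onto.

**Case $M=Y_2$**, where $a_0=e$, $b_j=f_j$, $a_1=a_2=b_0=0$. The vector $\zeta_0(e)$ occurs only in $T_{00}$. The six vectors $\theta_i(f_j)$ occur one each, in $T_{ij}$ with $j\ge1$. Dropping these seven components leaves $T_{10},T_{20}$, and $\mathrm{Ext}^2(Y_2,N)$ is the cokernel of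
$$(\eta_0,\xi_1,\xi_2)\mapsto\big(d_k\eta_0-(c_0+c_k)\xi_k\big)_{k=1,2}\in N_D^2.$$

* $N=Y_1$: here $d_k=c_k=0$, $c_0=1$, and the map is $(-\xi_1,-\xi_2)$, onto.
* $N=Y_2$: write $\eta_0=x_1f_1+x_2f_2$ and $\xi_k\in Ke\cong K$. Since $d_1f_2=g_2$, $d_2f_1=g_1$, $d_kf_k=0$, $c_0=0$, the map is $(x_2g_2-\xi_1g_1,\ x_1g_1-\xi_2g_2)$, onto.

**Case $M=Y_3$**, where $a_k=e_k$, $b_0=f$, $a_0=b_1=b_2=0$. The vector $\theta_i(f)$ occurs only in $T_{i0}$, so $T_{00},T_{10},T_{20}$ drop out. Among the remaining components $\zeta_0(e_k)$ occurs only in $T_{kk}$, with coefficient $-1$, so $T_{11},T_{22}$ drop out. What remains is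
$$T_{0j}=d_0\eta_j-c_j\xi_0-\zeta_j(e_{\bar j})-c_j\xi_{\bar j},\qquad T_{\bar jj}=d_{\bar j}\eta_j-c_j\xi_0-\lambda\zeta_j(e_{\bar j})-\lambda c_j\xi_{\bar j}.$$
The free vector $\zeta_j(e_{\bar j})$ fills the subspace $\{(s,\lambda s)\}$ of the pair $(T_{0j},T_{\bar jj})\in N_D^2$, and the quotient by it is $N_D$ via $(s,t)\mapsto\lambda s-t$. In $\lambda T_{0j}-T_{\bar jj}$ the term $\xi_{\bar j}$ also cancels. So $\mathrm{Ext}^2(Y_3,N)$ is the cokernel of
$$(\eta_1,\eta_2,\xi_0)\mapsto\big((\lambda d_0-d_{\bar j})\eta_j-(\lambda-1)c_j\xi_0\big)_{j=1,2}\in N_D^2.$$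

* $N=Y_1$: here $d_0=1$, $d_{\bar j}=c_j=0$, and the map is $(\lambda\eta_j)_j$, onto as $\lambda\ne0$.
* $N=Y_2$: write $\eta_j=y_{j1}f_1+y_{j2}f_2$. Since $d_0f_i=g_i$, $d_{\bar j}f_j=g_j$, $d_{\bar j}f_{\bar j}=0$, the term $(\lambda d_0-d_{\bar j})\eta_j$ equals $(\lambda-1)y_{jj}g_j+\lambda y_{j\bar j}g_{\bar j}$. The map is onto as $\lambda\ne0,1$.
* $N=Y_3$: write $\eta_j=y_jf$, $\xi_0=x_1e_1+x_2e_2$. Since $d_0=0$, $d_{\bar j}f=(\lambda-1)g_{\bar j}$, $c_je_j=-g_j$, $c_je_{\bar j}=0$, the map is $\big((\lambda-1)(x_jg_j-y_jg_{\bar j})\big)_{j}$, onto.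

**Case $M=Y_4$**, where $a_k=e_k$, $b_j=f_j$, $a_0=b_0=0$. The vectors $\theta_i(f_j)$ occur one each in $T_{ij}$, $j\ge1$, so these six drop out. Among the remaining $T_{00},T_{10},T_{20}$ the vector $\zeta_0(e_k)$ occurs only in $T_{k0}$, so these two drop out. So $\mathrm{Ext}^2(Y_4,N)$ is the cokernel of $(\eta_0,\xi_0)\mapsto d_0\eta_0-c_0\xi_0\in N_D$. This is onto for $N=Y_1$ ($d_0=1$), for $N=Y_2$ ($d_0f_j=g_j$), for $N=Y_3$ ($c_0e_k=\lambda g_k$), and for $N=Y_4$ ($d_0f_j=h_j$, $c_0e_k=g_k$).

**Step 5: conclusion.** Since $\mathrm{Ext}^{\ge3}=0$, $\dim\mathrm{Ext}^1=\dim\mathrm{Hom}+\dim\mathrm{Ext}^2-\chi$. For $j=i$ this is $1+0-1=0$, and for $j>i$ it is $0+0-0=0$. So $\mathrm{RHom}(Y_i,Y_i)=K$ and $\mathrm{RHom}(Y_j,Y_i)=0$ for $j>i$. The simple modules are one-dimensional and the $Y_i$ are not. This proves Proposition 8. $\square$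

As $\Lambda$ has four simple modules and finite global dimension, Theorem 2 applies. *The category $\mathcal C=\langle Y_1,\dots,Y_4\rangle^\perp\subset\mathcal D=\mathrm D^b(\mathrm{mod}\,\Lambda)$ is admissible, $K_0(\mathcal C)=0$, it has a bounded t-structure, and $\mathcal C\ne0$.* One can see a nonzero object directly. Since each $Y_i$ is generated at $A$, $\mathrm{Hom}(Y_i,S_B)=0$, so $S_B\in\mathcal F$ and $S_B[1]\in\mathcal H$. It is not a module, whereas all objects of $\mathcal S$ are. So $S_B[1]\notin\mathcal S$, and it is nonzero in $\mathcal D/\mathcal N$ by Lemma 4.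

It remains to place $\mathrm D^b(\mathrm{mod}\,\Lambda)$ inside some $\mathrm D^{\mathrm{perf}}(X)$.

### Realization on a projective bundle of dimension 19

We look for objects $E_D,E_B,E_C,E_A$ on a variety that compose like $P_D,P_B,P_C,P_A$. Recall $\mathrm{Hom}_\Lambda(P_w,P_v)=e_w\Lambda e_v$, acting by right multiplication. So the composite $P_D\xrightarrow{c_l}P_B\xrightarrow{a_k}P_A$ is $c_la_k\in e_D\Lambda e_A$, and $P_D\xrightarrow{d_i}P_C\xrightarrow{b_j}P_A$ is $d_ib_j$. On $\mathbb P^2\times\mathbb P^2$ the objects $\mathcal O,\mathcal O(1,0),\mathcal O(0,1)$ serve for $D,B,C$. The issue is $A$.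

**Step 1: an object $\mathcal M$ with the right maps into it.** Let $Z=\mathbb P^2\times\mathbb P^2$, let $c_0,c_1,c_2$ be a basis of $H^0(\mathcal O(1,0))$ and $d_0,d_1,d_2$ a basis of $H^0(\mathcal O(0,1))$. Put
$$\mathcal G=\bigoplus_{k=0}^2\mathcal O(1,0)\,a_k\oplus\bigoplus_{j=0}^2\mathcal O(0,1)\,b_j,\qquad\rho:\mathcal O^9\to\mathcal G,\quad\epsilon_{ij}\mapsto d_ib_j-\sum R^{kl}_{ij}c_la_k,$$
and $\mathcal M=\mathrm{cone}(\rho)$. The map $H^0(\rho):K^9\to K^{18}$ is injective (look at the $d_ib_j$-components), and $R\Gamma$ of $\mathcal O(-1,0)$, $\mathcal O(0,-1)$, $\mathcal O(-1,1)$, $\mathcal O(1,-1)$ vanishes. The triangle $\mathcal O^9\to\mathcal G\to\mathcal M\to$ therefore gives, all in degree $0$,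
$$\mathrm{RHom}(\mathcal O,\mathcal M)=\langle c_la_k,d_ib_j\rangle/(\text{relations})=e_D\Lambda e_A,$$
$$\mathrm{RHom}(\mathcal O(1,0),\mathcal M)=\langle a_0,a_1,a_2\rangle,\qquad\mathrm{RHom}(\mathcal O(0,1),\mathcal M)=\langle b_0,b_1,b_2\rangle,$$
where $a_k$ is the composite $\mathcal O(1,0)\xrightarrow{a_k}\mathcal G\to\mathcal M$ and $b_j$ similarly. The composite $\mathcal O\xrightarrow{c_l}\mathcal O(1,0)\xrightarrow{a_k}\mathcal M$ is the class of $c_la_k$, and $\mathcal O\xrightarrow{d_i}\mathcal O(0,1)\xrightarrow{b_j}\mathcal M$ is the class of $d_ib_j$.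

**Step 2: why $\mathcal M$ itself does not do.** The class of $\mathcal M$ is $3[\mathcal O(1,0)]+3[\mathcal O(0,1)]-9[\mathcal O]$, so $\chi(\mathcal M,\mathcal M)=9+9+81-9\cdot18=-63\ne1$, and $\mathcal M$ is not exceptional. We keep the maps *into* $\mathcal M$ and change its endomorphisms: we replace $\mathcal M$ by an object $E_A$ upstairs on some $p:X\to Z$ with $Rp_*E_A\cong\mathcal M$, because $\mathrm{RHom}(p^*F,E_A)=\mathrm{RHom}(F,Rp_*E_A)$. If $E_A$ is a shifted line bundle, its endomorphisms are $R\Gamma(\mathcal O_X)$. For a projective bundle, the line bundle $\mathcal O_\pi(1)$ pushes forward to the bundle we started from. So the task is to write $\mathcal M$ as the push-forward of a shifted vector bundle. An extra factor $\mathbb P^1$ turns the map $\rho$ into an extension class.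

**Step 3: a vector bundle $\mathcal E$ with $Rq_*\mathcal E[1]\cong\mathcal M$.** Let $q:Z\times\mathbb P^1\to Z$ be the projection, and fix $H^1(\mathbb P^1,\omega_{\mathbb P^1})\cong K$. By the projection formula and base change, $Rq_*\big((\mathcal G\boxtimes\omega_{\mathbb P^1})[1]\big)\cong\mathcal G\otimes R\Gamma(\omega_{\mathbb P^1})[1]\cong\mathcal G$. By adjunction,
$$\mathrm{Ext}^1(q^*\mathcal O_Z^9,\mathcal G\boxtimes\omega_{\mathbb P^1})=\mathrm{Hom}\big(\mathcal O_Z^9,Rq_*(\mathcal G\boxtimes\omega_{\mathbb P^1}[1])\big)\cong\mathrm{Hom}(\mathcal O_Z^9,\mathcal G).$$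
Let $e$ be the class corresponding to $\rho$, and let $0\to\mathcal G\boxtimes\omega_{\mathbb P^1}\to\mathcal E\to\mathcal O^9\to0$ be the corresponding extension. By definition of the adjunction bijection, $Rq_*(e)$ composed with the unit $\mathcal O_Z^9\to Rq_*q^*\mathcal O_Z^9$ is $\rho$, and this unit is an isomorphism. Applying $Rq_*$ to $\mathcal E\to\mathcal O^9\xrightarrow{e}(\mathcal G\boxtimes\omega_{\mathbb P^1})[1]\to\mathcal E[1]$ gives a triangle $Rq_*\mathcal E\to\mathcal O_Z^9\xrightarrow{\rho}\mathcal G\to Rq_*\mathcal E[1]$. Hence $Rq_*\mathcal E[1]\cong\mathrm{cone}(\rho)=\mathcal M$.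

**Step 4: the variety.** $\mathcal E$ is a vector bundle of rank $6+9=15$. Let $\pi:X=\mathrm{Proj}(\mathrm{Sym}\,\mathcal E)\to Z\times\mathbb P^1$, $L=\mathcal O_\pi(1)$, $p=q\pi$. Then $X$ is smooth projective of dimension $5+14=19$. Since $R\pi_*\mathcal O_X=\mathcal O$, $R\pi_*L=\mathcal E$ and $R\pi_*L^{-1}=0$, we get
$$Rp_*\mathcal O_X=\mathcal O_Z,\qquad Rp_*L[1]=Rq_*\mathcal E[1]\cong\mathcal M.$$

**Step 5: the exceptional collection.** Put $E_D=\mathcal O_X$, $E_B=p^*\mathcal O(1,0)$, $E_C=p^*\mathcal O(0,1)$, $E_A=L[1]$. For $F\in\mathrm D^{\mathrm{perf}}(Z)$: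

* morphism complexes among $E_D,E_B,E_C$ are as on $Z$, by the projection formula and $Rp_*\mathcal O_X=\mathcal O_Z$; in particular there are none between $E_B$ and $E_C$ in either direction and none from $E_B,E_C$ to $E_D$, by the vanishing in Step 1;
* $\mathrm{RHom}(p^*F,E_A)=\mathrm{RHom}(F,\mathcal M)$, naturally in $F$;
* $\mathrm{RHom}(E_A,E_A)=R\Gamma(\mathcal O_X)=R\Gamma(\mathcal O_Z)=K$;
* $\mathrm{RHom}(E_A,p^*F)=R\Gamma(Z\times\mathbb P^1,q^*F\otimes R\pi_*L^{-1})[-1]=0$.

So $(E_D,E_B,E_C,E_A)$ is an exceptional sequence, and all morphism complexes are concentrated in degree $0$ (it is *strong*). The nontrivial composites are $E_D\to E_B\to E_A$ and $E_D\to E_C\to E_A$. By naturality in $F$ they are those computed on $Z$ in Step 1, that is, those of $P_D,P_B,P_C,P_A$. So the full subcategory on $E_D,E_B,E_C,E_A$ is isomorphic to the one on $P_D,P_B,P_C,P_A$.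

**Step 6: proof of Theorem 1.** Keller's theorem says: if $T\in\mathrm D^{\mathrm{perf}}(X)$ has $\mathrm{Hom}(T,T[i])=0$ for $i\ne0$, the thick subcategory generated by $T$ is equivalent to that generated by $\mathrm{End}(T)$-projectives, namely $K^b(\mathrm{add}\,T)$. With $T=E_A\oplus E_B\oplus E_C\oplus E_D$ and Step 5, the thick subcategory $\mathcal D'$ generated by $T$ is equivalent to $K^b(\mathrm{proj}\,\Lambda)=\mathrm D^b(\mathrm{mod}\,\Lambda)$, the last equality because $\mathrm{gl.dim}\,\Lambda<\infty$. As $X$ is smooth projective, all $\mathrm{RHom}$ in $\mathrm D^{\mathrm{perf}}(X)$ are finite-dimensional, so $\mathcal D'$ is admissible by Lemma 6. The category $\mathcal C$ found after Proposition 8 is admissible in $\mathrm D^b(\mathrm{mod}\,\Lambda)\simeq\mathcal D'$. Composing adjoints, it is admissible in $\mathrm D^{\mathrm{perf}}(X)$. It is nonzero, has $K_0(\mathcal C)=0$ and carries a bounded t-structure. $\square$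

## 12. Additive invariants, products with $\mathbb P^m$, and restrictions on all hearts

Two more notions are needed.

**Definition (additive invariant).** An *additive invariant* is a functor $\Phi$ from small dg categories to an additive category that sends Morita equivalences to isomorphisms and semiorthogonal decompositions to direct sums: if $\mathcal D=\langle\mathcal C,\mathcal N\rangle$, the inclusions give $\Phi(\mathcal N)\oplus\Phi(\mathcal C)\cong\Phi(\mathcal D)$. Example: $K_0$ of the category of perfect modules; the splitting is as in Lemma 6. Here $\mathcal D=\mathrm D^b(\mathrm{mod}\,\Lambda)$ has its standard dg enhancement, and full subcategories have the induced ones.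

**Definition (stability condition).** A *Bridgeland stability condition* on $\mathcal U$ is the heart $\mathcal A$ of a bounded t-structure with a homomorphism (central charge) $K_0(\mathcal U)\to\mathbb C$ that sends every nonzero object of $\mathcal A$ into $\{re^{i\pi\phi}:r>0,\ 0<\phi\le1\}$ and has the Harder–Narasimhan property. Example: on $\mathrm D^b$ of finite-dimensional vector spaces, the standard heart with central charge $i\cdot\dim$. Below we use only that the central charge is nonzero on nonzero objects of the heart.

**Theorem 3.**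

1. The $\mathcal C$ of Theorem 1 satisfies $\Phi(\mathcal C)=0$ for every additive invariant $\Phi$ of dg categories.
2. For every $m\ge0$, $\mathrm D^{\mathrm{perf}}(X\times\mathbb P^m)$ also contains a nonzero admissible subcategory with $K_0=0$ and a bounded t-structure.
3. Let $X'$ be a qcqs scheme and $\mathcal C'\ne0$ an admissible subcategory of $\mathrm D^{\mathrm{perf}}(X')$ with $K_0(\mathcal C')$ torsion. If $\mathcal A$ is the heart of a bounded t-structure on $\mathcal C'$, then no Serre quotient of $\mathcal A$ is a nonzero length category, and $\mathcal A$ is neither noetherian nor artinian. Also $\mathcal C'$ has no Bridgeland stability condition.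

### The classes $[Y_i]$ form a basis: part 1

**Step 1: $\Phi$ is additive on triangles of functors.** Let $F'\to F\to F''$ be a triangle of dg functors $\mathcal B\to\mathcal D$. The dg category $\mathrm{Tri}(\mathcal D)$ of triangles $E'\to E\to E''$ has a semiorthogonal decomposition into two copies of $\mathcal D$, embedded by $i_1:E\mapsto(E\to E\to0)$ and $i_2:E\mapsto(0\to E\to E)$. The functors $\mathrm{ev}',\mathrm{ev}''$ (first and third term) satisfy $\mathrm{ev}'i_1=\mathrm{id}=\mathrm{ev}''i_2$ and $\mathrm{ev}'i_2=0=\mathrm{ev}''i_1$. So $(\Phi(\mathrm{ev}'),\Phi(\mathrm{ev}''))$ is the inverse of the isomorphism $\Phi(\mathcal D)^2\cong\Phi(\mathrm{Tri}(\mathcal D))$. The middle-term functor restricts to the identity along both $i_1,i_2$, so it induces $\Phi(\mathrm{ev}')+\Phi(\mathrm{ev}'')$. Composing with the functor $\mathcal B\to\mathrm{Tri}(\mathcal D)$ given by the triangle yields $\Phi(F)=\Phi(F')+\Phi(F'')$.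

Hence the map $\Phi(K)\to\Phi(\mathcal D)$ induced by $\mathrm{perf}(K)\to\mathcal D$, $K\mapsto W$, depends only on $[W]\in K_0(\mathcal D)$ and is additive in it.

**Step 2: an invertible matrix.** The sequence $(P_D,P_B,P_C,P_A)$ is exceptional and generates $\mathcal D$, so the $[P_v]$ form a basis of $K_0(\mathcal D)=\mathbb Z^4$, with unitriangular Gram matrix for $\chi$. The Gram matrix of $([Y_i])$ is unitriangular by Proposition 8. Write $[Y_i]=\sum_vQ_{vi}[P_v]$ with $Q$ integral. The second Gram matrix is $Q^{\mathsf T}$ times the first times $Q$. Comparing determinants, $\det(Q)^2=1$, so $Q\in GL_4(\mathbb Z)$.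

**Step 3: conclusion.** Iterating the decomposition property, $\Phi(K)^4\cong\Phi(\mathcal D)$ via the $P_v$ and $\Phi(K)^4\cong\Phi(\mathcal N)$ via the $Y_i$. By Step 1, in these terms $\Phi(\mathcal N)\to\Phi(\mathcal D)$ is given by $Q$, so it is an isomorphism. But $\Phi(\mathcal D)\cong\Phi(\mathcal N)\oplus\Phi(\mathcal C)$ compatibly with this map. The projection to $\Phi(\mathcal C)$ vanishes after composition with an isomorphism, so it is zero, and $\Phi(\mathcal C)=0$. $\square$

### Tensoring with the Beilinson algebra: part 2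

**Step 1: the simple modules of the Beilinson algebra.** Let $\Lambda_m$ be the algebra whose indecomposable projective left modules $P_0,\dots,P_m$ form the category of $\mathcal O,\dots,\mathcal O(m)$ on $\mathbb P^m$ (Beilinson), with simple modules $S_0,\dots,S_m$. The multiplicity of $S_i$ in $P_j$ is $\dim\mathrm{Hom}(\mathcal O(i),\mathcal O(j))$, which is $0$ for $i>j$ and $1$ for $i=j$. So the kernel of $P_j\to S_j$ has only composition factors $S_i$ with $i<j$. By induction on $j$, $S_j$ has a finite projective resolution with $P_j$ in degree $0$ and sums of $P_i$, $i<j$, in the other degrees. Hence $\mathrm{RHom}(S_j,S_j)=K$ and $\mathrm{RHom}(S_j,S_i)=0$ for $i>j$. So $(S_m,S_{m-1},\dots,S_0)$ is an exceptional sequence.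

**Step 2: geometry.** By Künneth, the $E_v\boxtimes\mathcal O(i)$, $0\le i\le m$, form a strong exceptional collection on $X\times\mathbb P^m$, and their category is that of the indecomposable projective modules $P_v\otimes P_i$ over $\Lambda\otimes\Lambda_m$. This algebra modulo a nilpotent ideal is $K^4\otimes K^{m+1}$, so its simple modules are the $4(m+1)$ one-dimensional modules $S_v\otimes S_j$. Tensoring resolutions shows that they have finite projective dimension, so the global dimension is finite. As in Step 6 of Section 11, $\mathrm D^b(\mathrm{mod}\,\Lambda\otimes\Lambda_m)$ is equivalent to an admissible subcategory of $\mathrm D^{\mathrm{perf}}(X\times\mathbb P^m)$.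

**Step 3: the modules.** Tensoring resolutions also gives
$$\mathrm{RHom}(Y_i\otimes S_j,Y_{i'}\otimes S_{j'})=\mathrm{RHom}(Y_i,Y_{i'})\otimes\mathrm{RHom}(S_j,S_{j'}).$$
Order the $4(m+1)$ modules $Y_i\otimes S_j$ lexicographically, using the orders of the two exceptional sequences. From a later to an earlier module, either the first factor vanishes, or $i=i'$ and the second vanishes. So this is an exceptional sequence. In degree $0$ the formula gives Hom-orthogonality. The modules have dimension at least $4$, so they are not simple. Theorem 2 gives a nonzero admissible subcategory of $\mathrm D^b(\mathrm{mod}\,\Lambda\otimes\Lambda_m)$ with $K_0=0$ and a bounded t-structure. By Step 2 it is admissible in $\mathrm D^{\mathrm{perf}}(X\times\mathbb P^m)$. $\square$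

### Hearts of quasi-phantoms are neither noetherian nor artinian: part 3

All categories here are essentially small, $K_0(\mathcal C')=K_0(\mathcal A)$, and $\mathcal A\ne0$ because $\mathcal C'\ne0$.

**Step 1: no length quotient.** Let $\mathcal B\subset\mathcal A$ be Serre with $\mathcal A/\mathcal B$ a nonzero length category. Then $K_0(\mathcal A)\to K_0(\mathcal A/\mathcal B)$ is a surjection onto a nonzero free abelian group, with basis the classes of the simple objects. This is impossible for $K_0(\mathcal A)$ torsion.

**Step 2: $\mathcal A$ is generated by one object.** $\mathrm D^{\mathrm{perf}}(X')$ has a classical generator $G_0$ (Bondal–Van den Bergh), that is, its only thick subcategory containing $G_0$ is itself. Let $G$ be the image of $G_0$ under an adjoint of $\mathcal C'\hookrightarrow\mathrm D^{\mathrm{perf}}(X')$. The objects sent by the adjoint into the thick subcategory generated by $G$ form a thick subcategory containing $G_0$, so they are all objects. As the adjoint restricts to the identity on $\mathcal C'$, $G$ is a classical generator of $\mathcal C'$.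 Put $H=\bigoplus_iH^i_{\mathcal A}(G)\in\mathcal A$. The objects of $\mathcal C'$ whose cohomology lies in the Serre subcategory generated by $H$ form a thick subcategory containing $G$, so they are all of $\mathcal C'$. Hence $\mathcal A$ is the Serre subcategory generated by $H$.

**Step 3: suppose $\mathcal A$ is noetherian; filter it by ordinals.** Let $\mathcal A_0=0$, let $\mathcal A_{\alpha+1}$ consist of the objects whose image in $\mathcal A/\mathcal A_\alpha$ has finite length, and take unions at limit ordinals. These are Serre subcategories. Suppose $\mathcal A_\alpha\ne\mathcal A$. The quotient $\mathcal A/\mathcal A_\alpha$ is noetherian: a chain $U_1\subset U_2\subset\cdots$ of subobjects of the image of $E$ lifts to subobjects $V_i\subset E$, the chain $V_1+\dots+V_i$ has images $U_i$, and it becomes stationary. So a nonzero object of $\mathcal A/\mathcal A_\alpha$ has a maximal proper subobject, and the quotient by it is simple. Hence $\mathcal A_\alpha\subsetneq\mathcal A_{\alpha+1}$. As $\mathcal A$ is essentially small, the chain cannot increase strictly through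 all ordinals, so $\mathcal A_\beta=\mathcal A\ni H$ for some $\beta$.

**Step 4: contradiction.** Let $\beta$ be the least ordinal with $H\in\mathcal A_\beta$. It is not a limit ordinal, since there one takes unions. It is not $0$: if $H=0$, then $\mathcal A=0$ by Step 2. So $\beta=\alpha+1$ and $H\notin\mathcal A_\alpha$. Since $\mathcal A$ is generated by $H$ as a Serre subcategory, $\mathcal A=\mathcal A_{\alpha+1}\ne\mathcal A_\alpha$. So $\mathcal A/\mathcal A_\alpha$ is a nonzero length category, against Step 1. Hence $\mathcal A$ is not noetherian.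

**Step 5: the artinian case.** The argument used only that $\mathcal C'\neq0$ is essentially small with a classical generator, has a bounded t-structure with heart $\mathcal A$, and has torsion $K_0$. All this passes to $\mathcal C'^{\mathrm{op}}$, whose t-structure $\big((\mathcal C'^{\ge0})^{\mathrm{op}},(\mathcal C'^{\le0})^{\mathrm{op}}\big)$ has heart $\mathcal A^{\mathrm{op}}$. So $\mathcal A^{\mathrm{op}}$ is not noetherian, that is, $\mathcal A$ is not artinian.

**Step 6: stability conditions.** A central charge is a homomorphism from the torsion group $K_0(\mathcal C')$ to $\mathbb C$, so it is zero. It would have to be nonzero on the nonzero objects of its heart, and the heart is nonzero because $\mathcal C'\ne0$. So there is no stability condition. $\square$
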